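\title{The pole order spectral sequence of a plane curve degenerates at $E_3$}

\begin{abstract}
Let $C:f=0$ be a reduced plane curve of degree $d\ge3$. Each monodromy eigenspace of the cohomology of the Milnor fiber $f=1$ is the limit of a spectral sequence whose first page is the Koszul cohomology of the partial derivatives of $f$. We prove that these spectral sequences degenerate at $E_3$ for every reduced plane curve, which settles a conjecture posed in a paper of Dimca and Sticlaru. The proof reduces the statement to the singular points of $C$ and lowers the pole order of a twisted meromorphic $1$-form on an embedded resolution. Using the Brieskorn lattice, we also show that degeneration at $E_2$ fails as soon as one singularity is not weighted homogeneous, and that for a hypersurface with isolated singularities in $\mathbb{P}^n$ the spectral sequences degenerate at $E_{n+1}$.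
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The spectral sequences}
Let $f\in S=\mathbb{C}[x,y,z]$ be a homogeneous polynomial of degree $d\ge3$ without multiple factors, and let $C:f=0$ be the reduced curve that it defines in $\mathbb{P}^2$. The Milnor fiber of $f$ is the surface $M=\{f=1\}\subset\mathbb{C}^3$, with monodromy $h(x,y,z)=\exp(2\pi i/d)\cdot(x,y,z)$. Since $h^d=1$, the reduced cohomology of $M$ is the sum of the eigenspaces $\tilde H^m(M,\mathbb{C})_\lambda$ with $\lambda=\exp(-2\pi ik/d)$, $k=1,\dots,d$. These eigenspaces can be computed from polynomial differential forms, as follows.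

Let $\Omega^j$ be the $S$-module of polynomial $j$-forms on $\mathbb{C}^3$, graded so that the variables and their differentials have degree $1$, and let $\Omega^j_q$ be its part of degree $q$. We write $\mathrm{d}$ for the exterior differential and $d$ for the degree of $f$. The operator $\mathrm{d}$ preserves the degree, the operator $\mathrm{d}f\wedge$ raises it by $d$, and the two anticommute. Fix $k\in\{1,\dots,d\}$ and put
\begin{equation}\label{eq:complex}
\mathcal{C}_k^m=\bigoplus_{\ell\in\mathbb{Z}}\Omega^{m+1}_{\ell d+k},\qquad D=\mathrm{d}-\mathrm{d}f\wedge,\qquad F^s\mathcal{C}_k^m=\bigoplus_{\ell\le m-s}\Omega^{m+1}_{\ell d+k}.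
\end{equation}
Then $D^2=0$. We call $\ell$ the \emph{level} of a form in $\Omega^{m+1}_{\ell d+k}$ and give it the bidegree $(s,\ell)$ with $s=m-\ell$; thus $\mathrm{d}f\wedge$ has bidegree $(0,1)$ and $\mathrm{d}$ has bidegree $(1,0)$. The filtration $F$ is decreasing and exhaustive, and $F^s\mathcal{C}_k^m=0$ for $s$ large. It is known that $H^m(\mathcal{C}_k^\bullet,D)\cong\tilde H^m(M,\mathbb{C})_\lambda$. The \emph{pole order filtration} $P$ on this space is the filtration induced by $F$: $P^s$ is the image of $H^m(F^s\mathcal{C}_k^\bullet)$. To see the reason for the name, note that a form $\omega$ of degree $q=\ell d+k$ becomes invariant under scaling after division by $f^{q/d}=f^{\ell+k/d}$. The level records the power of $f$ in the denominator.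

Let $K_f^\bullet=(\Omega^\bullet,\mathrm{d}f\wedge)$ be the Koszul complex of the partial derivatives of $f$. The spectral sequence $E_r(f)_k$ of the filtered complex \eqref{eq:complex} has differentials $d_r:E_r^{s,\ell}\to E_r^{s+r,\ell-r+1}$ and
\[
E_1^{s,\ell}(f)_k=H^{s+\ell+1}(K_f^\bullet)_{\ell d+k},\qquad d_1[\omega]=[\mathrm{d}\omega],\qquad E_\infty^{s,\ell}(f)_k=\mathrm{Gr}_P^s\tilde H^{s+\ell}(M,\mathbb{C})_\lambda .
\]
Because $f$ is reduced, $H^0(K_f^\bullet)=H^1(K_f^\bullet)=0$ (see Section~\ref{sec:reduction}), so every page lives on the two lines $s+\ell=1$ and $s+\ell=2$, and every differential goes from the first line to the second. A class in $E_2^{1-\ell,\ell}$ is represented by a $2$-form $\omega_0$ of level $\ell$ with $\mathrm{d}f\wedge\omega_0=0$ and $\mathrm{d}\omega_0=\mathrm{d}f\wedge\omega_1$ for some $2$-form $\omega_1$, and $d_2[\omega_0]=[\mathrm{d}\omega_1]$. In each degree the first pages are given by finite linear algebra with the partial derivatives of $f$. The page at which the spectral sequence degenerates says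 how much of this linear algebra is needed to reach the monodromy eigenspaces and their pole order filtration.

\subsection{First cases and the conjecture}
If $C$ is smooth, the three partial derivatives form a regular sequence, $H^2(K_f^\bullet)=0$, only one line is left, and the spectral sequence degenerates at $E_1$. The next example shows what a singular point does.

\begin{example}[concurrent lines]\label{ex:lines}
Let $f=x^d+y^d$ and $R=\mathbb{C}[x,y]/(x^{d-1},y^{d-1})$. For $\omega=A\,\mathrm{d}x\wedge\mathrm{d}y+(B\,\mathrm{d}x+B'\,\mathrm{d}y)\wedge\mathrm{d}z$, the form $\mathrm{d}f\wedge\omega$ vanishes exactly when $x^{d-1}B'=y^{d-1}B$, that is, when $(B,B')=(x^{d-1}P,y^{d-1}P)$ for some $P\in S$; the second summand of $\omega$ is then $\mathrm{d}f\wedge d^{-1}P\,\mathrm{d}z$. The forms $\mathrm{d}f\wedge(P_1\,\mathrm{d}x+P_2\,\mathrm{d}y)$ are the $A\,\mathrm{d}x\wedge\mathrm{d}y$ with $A\in(x^{d-1},y^{d-1})$. Hence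
\[
H^2(K_f^\bullet)=R[z]\,\mathrm{d}x\wedge\mathrm{d}y,\qquad H^3(K_f^\bullet)=R[z]\,\mathrm{d}x\wedge\mathrm{d}y\wedge\mathrm{d}z,\qquad d_1=\partial/\partial z .
\]
The page $E_1$ is nonzero in every large degree, but $d_1$ is onto with kernel $R\,\mathrm{d}x\wedge\mathrm{d}y$. So the spectral sequences degenerate at $E_2$, and the surviving classes are the $x^ay^b\,\mathrm{d}x\wedge\mathrm{d}y$ with $0\le a,b\le d-2$. Their degrees run from $2$ to $2d-2$; both levels $0$ and $1$ occur, and no other level does.
\end{example}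

For any singular curve, $H^2(K_f^\bullet)_q$ is nonzero for all large $q$ (its dimension is the total Tjurina number, see Section~\ref{sec:second}), while the cohomology of $M$ is finite dimensional. So almost all classes on the first page must die, and one asks whether the number of pages that this takes is bounded independently of the curve. Call a singularity \emph{weighted homogeneous} if, in suitable analytic coordinates $u,v$, it has a polynomial equation $g$ with $a_1ug_u+a_2vg_v=g$ for some positive rational numbers $a_1,a_2$. A theorem of M.~Saito says that the spectral sequences $E_r(f)_k$ degenerate at $E_2$ when all singularities of $C$ are weighted homogeneous. For arbitrary singularities the most optimistic guess left is the next page, and this is the conjecture posed in \cite{DS}: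

\begin{quote}
\emph{For every reduced plane curve $C:f=0$ and every $k=1,\dots,d$, the spectral sequence $E_r(f)_k$ degenerates at $E_3$: all $d_r$ with $r\ge3$ vanish.}
\end{quote}

\subsection{Results}
The conjecture is true. It follows from a vanishing statement on the line $s+\ell=1$.

\begin{theorem}\label{thm:A}
Let $C:f=0$ be a reduced plane curve of degree $d\ge3$ and let $1\le k\le d$. Then $E_3^{1-\ell,\ell}(f)_k=0$ for all $\ell\ge2$. Consequently $d_r=0$ for all $r\ge3$, and $E_3(f)_k=E_\infty(f)_k$.
\end{theorem}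

\begin{corollary}\label{cor:P}
$\mathrm{Gr}_P^s\tilde H^1(M,\mathbb{C})_\lambda=0$ unless $s\in\{0,1\}$.
\end{corollary}

Example~\ref{ex:lines} shows that the bound $\ell\ge2$ cannot be lowered for all $k$ at once. The next theorem shows that the page $E_3$ cannot be lowered either. For a singular point $p$ of $C$ with local equation $g(u,v)$ in $\mathcal{O}=\mathbb{C}\{u,v\}$, let $\mu_p=\dim\mathcal{O}/(g_u,g_v)$ and $\tau_p=\dim\mathcal{O}/(g,g_u,g_v)$ be the Milnor and Tjurina numbers.

\begin{theorem}\label{thm:B}
Let $C$ be as in Theorem~\ref{thm:A} and fix $k$. Sums run over the singular points of $C$.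
\begin{enumerate}
\item[(1)] For $\ell\ge2$, the map $d_2:E_2^{1-\ell,\ell}(f)_k\to E_2^{3-\ell,\ell-1}(f)_k$ is injective, and $\dim E_2^{1-\ell,\ell}(f)_k\le\sum_p(\mu_p-\tau_p)$.
\item[(2)] For $\ell\gg0$, $\dim E_2^{1-\ell,\ell}(f)_k=\dim E_2^{2-\ell,\ell}(f)_k=\sum_p(\mu_p-\tau_p)$, and the map $d_2$ in (1) is an isomorphism.
\item[(3)] The spectral sequence $E_r(f)_k$, for this single $k$, degenerates at $E_2$ if and only if all singularities of $C$ are weighted homogeneous. So $E_3$ cannot be improved for any other curve.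
\end{enumerate}
\end{theorem}

The formulas \eqref{eq:complex} make sense in any number of variables, and Theorem~\ref{thm:A} is the case $n=2$ of the following statement.

\begin{theorem}\label{thm:C}
Let $n\ge2$, and let $f\in\mathbb{C}[x_0,\dots,x_n]$ be homogeneous of degree $d$ and define a hypersurface in $\mathbb{P}^n$ with at most isolated singularities. For $1\le k\le d$ let $E_r(f)_k$ be the spectral sequence of the filtered complex \eqref{eq:complex}, formed with polynomial forms on $\mathbb{C}^{n+1}$. Then $E_{n+1}^{n-1-\ell,\ell}(f)_k=0$ for $\ell\ge n$, and $d_r=0$ for all $r\ge n+1$. So the spectral sequence degenerates at $E_{n+1}$.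
\end{theorem}

\subsection{The method}
A class that survives to $E_3$ on the first line is the beginning $\omega_0$ of a chain of three forms linked by $\mathrm{d}\omega_i=\mathrm{d}f\wedge\omega_{i+1}$. Section~\ref{sec:reduction} shows that the vanishing of such a class can be tested at the singular points, where the chain becomes a system of equations in the local equation $g$ and one real parameter $\alpha=\ell+k/d$. When $g$ is weighted homogeneous, the Euler vector field solves this system after two equations. In general there is no Euler field, but there is one near every point of an embedded resolution of $g$. Section~\ref{sec:curves} packs the chain into one meromorphic $1$-form with a double pole, lowers its pole order on the resolution, and pushes the result down; the descent costs one pole order, and this is why the third equation is needed. This proves Theorem~\ref{thm:A} with textbook tools only. Sections~\ref{sec:GM} and~\ref{sec:second} translate the local system into the Brieskorn lattice of $g$ and prove Theorems~\ref{thm:C} and~\ref{thm:B};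 they rely on the theory of the $V$-filtration, which we recall.

\section{Reduction to the singular points}\label{sec:reduction}

The reduction is the same in all dimensions, so we carry it out once; the reader interested only in curves may put $n=2$. Let $S=\mathbb{C}[x_0,\dots,x_n]$ with $n\ge2$, let $\mathfrak{m}=(x_0,\dots,x_n)$, and let $f\in S$ be homogeneous of degree $d$. Let $\Sigma\subset\mathbb{P}^n$ be the set of common zeros of the partial derivatives of $f$. By Euler's formula it is the singular locus of the hypersurface $f=0$, and we assume that it is finite. A reduced plane curve has this property. Indeed, an irreducible common factor $P$ of the partial derivatives would divide $f$ by Euler's formula; writing $f=PP'$ with $P\nmid P'$, we see that $P$ divides its own partial derivatives, which is impossible for a nonconstant polynomial.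

We use the following standard fact.
\begin{enumerate}
\item[(K)] Let $A$ be a polynomial ring over $\mathbb{C}$ or a regular local ring, and let $a=(a_1,\dots,a_N)\in A^N$. If the ideal $(a_1,\dots,a_N)$ has height at least $c$, then the complex $(\bigwedge^\bullet A^N,a\wedge)$ is exact in degrees $<c$. If it is the unit ideal, the complex is exact.
\end{enumerate}
The zero set of $\mathrm{d}f$ in $\mathbb{C}^{n+1}$ has dimension at most $1$, so (K) gives $H^j(K_f^\bullet)=0$ for $j<n$. Hence $E_1^{s,\ell}=0$ unless $s+\ell\in\{n-1,n\}$.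

\subsection{Chains of forms}
The first step replaces the spectral sequence by a statement about forms.

\begin{proposition}\label{prop:global}
Let $q>nd$ and let $\omega_i\in\Omega^n_{q-id}$ $(0\le i\le n)$ satisfy
\begin{equation}\label{eq:chain}
\mathrm{d}f\wedge\omega_0=0,\qquad \mathrm{d}\omega_i=\mathrm{d}f\wedge\omega_{i+1}\quad(0\le i<n).
\end{equation}
Then $\omega_0\in\mathrm{d}f\wedge\Omega^{n-1}$.
\end{proposition}

\begin{lemma}\label{lem:ss}
If Proposition~\ref{prop:global} holds for $f$, then so does Theorem~\ref{thm:C}.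
\end{lemma}

\begin{proof}
Recall that in each total degree
\[
E_r^s=Z_r^s/(Z_{r-1}^{s+1}+DZ_{r-1}^{s-r+1}),\qquad Z_r^s=\{c\in F^s\mathcal{C}_k^\bullet: Dc\in F^{s+r}\mathcal{C}_k^\bullet\}.
\]
Fix $\ell\ge n$ and put $s=n-1-\ell$ and $q=\ell d+k>nd$. An element of $F^s\mathcal{C}_k^{n-1}$ is a finite sum $c=\omega_0+\omega_1+\cdots$ with $\omega_i\in\Omega^n_{q-id}$. The component of $Dc$ of level $\ell+1$ is $-\mathrm{d}f\wedge\omega_0$, and the component of level $\ell-i$ is $\mathrm{d}\omega_i-\mathrm{d}f\wedge\omega_{i+1}$. Since $F^{s+n+1}\mathcal{C}_k^n$ consists of the levels $\le\ell-n$, the condition $c\in Z_{n+1}^s$ is exactly \eqref{eq:chain}. So $\omega_0=\mathrm{d}f\wedge\beta$ with $\beta\in\Omega^{n-1}_{(\ell-1)d+k}\subset F^s\mathcal{C}_k^{n-2}$. Then $D\beta\in F^s$, so $\beta\in Z_n^{s-n}$. The element $c+D\beta=c+\mathrm{d}\beta-\omega_0$ has no component of level $\ell$, so it lies in $F^{s+1}$, and $D(c+D\beta)=Dc\in F^{s+n+1}$. Thus $c\in Z_n^{s+1}+DZ_n^{s-n}$, and $E_{n+1}^{s,\ell}=0$.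

Now let $r\ge n+1$. Only $d_r:E_r^{n-1-\ell,\ell}\to E_r^{n-1-\ell+r,\ell-r+1}$ can be nonzero. If $\ell\ge n$, the source is a subquotient of $E_{n+1}^{n-1-\ell,\ell}=0$. If $\ell\le n-1$, the target is a subquotient of $\Omega^{n+1}$ in degree $(\ell-r+1)d+k\le-d+k\le0$, which is zero.
\end{proof}

\subsection{Koszul classes are detected away from the origin}
The module $H^n(K_f^\bullet)$ is supported on the lines over $\Sigma$ and at the origin of $\mathbb{C}^{n+1}$. A local argument on $\mathbb{P}^n$ cannot see a class supported only at the origin; the next lemma says that there is none. Recall that $H^0_{\mathfrak{m}}(N)$ is the submodule of elements of $N$ killed by a power of $\mathfrak{m}$, that its derived functors $H^i_{\mathfrak{m}}$ give long exact sequences, and that $H^i_{\mathfrak{m}}(S)=0$ for $i\le n$.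

\begin{lemma}\label{lem:depth}
Let $\omega\in\Omega^n$ satisfy $\mathrm{d}f\wedge\omega=0$. Suppose that at every point $b\in\mathbb{C}^{n+1}\setminus0$ with $\mathrm{d}f(b)=0$ the germ of $\omega$ equals $\mathrm{d}f\wedge\beta$ for a germ $\beta$ of a holomorphic $(n-1)$-form. Then $\omega\in\mathrm{d}f\wedge\Omega^{n-1}$.
\end{lemma}

\begin{proof}
Put $B^j=\mathrm{d}f\wedge\Omega^{j-1}$, $Z=\ker(\mathrm{d}f\wedge:\Omega^n\to\Omega^{n+1})$ and $N=Z/B^n$. We first show that $H^0_{\mathfrak{m}}(N)=0$. Since $H^j(K_f^\bullet)=0$ for $j<n$, we have $B^1\cong S$ and exact sequences $0\to B^{j-1}\to\Omega^{j-1}\to B^j\to0$ for $2\le j\le n$, with $\Omega^{j-1}$ free. They give injections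
\[
H^1_{\mathfrak{m}}(B^n)\hookrightarrow H^2_{\mathfrak{m}}(B^{n-1})\hookrightarrow\cdots\hookrightarrow H^n_{\mathfrak{m}}(B^1)=0 .
\]
As $Z$ is torsion free, $H^0_{\mathfrak{m}}(Z)=0$, and the exact sequence $H^0_{\mathfrak{m}}(Z)\to H^0_{\mathfrak{m}}(N)\to H^1_{\mathfrak{m}}(B^n)$ gives the claim.

Let $b\ne0$ and let $S_b$ be the localization of $S$ at $b$. If $\mathrm{d}f(b)\ne0$, then $N_b=0$ by (K). If $\mathrm{d}f(b)=0$, the class of $\omega$ in $(\Omega^n/B^n)_b$ vanishes after tensoring with the ring of holomorphic germs at $b$, which is faithfully flat over $S_b$; so it vanishes, and $[\omega]=0$ in $N_b$. Thus the cyclic module $S[\omega]\subset N$ is supported in $\{0\}$. By the Nullstellensatz a power of $\mathfrak{m}$ kills $[\omega]$, and $[\omega]\in H^0_{\mathfrak{m}}(N)=0$.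
\end{proof}

\subsection{The local equations}\label{sub:local}
Let $p\in\Sigma$. After a linear change, the coordinates are $x_1,\dots,x_n,z$ and $p=(0:\dots:0:1)$. On $z\ne0$ use the coordinates $u_i=x_i/z$ and $z$. Then $f=z^dg(u)$ with $g(0)=0$, and $g$ has an isolated critical point at $0$: on an irreducible curve germ of critical points through $0$ the function $g$ would be constant, hence zero, against the finiteness of $\Sigma$. Let $\mathcal{A}^j$ be the germs of holomorphic $j$-forms at $0\in\mathbb{C}^n$ and $\mathcal{O}=\mathcal{A}^0$. By (K), the complex $(\mathcal{A}^\bullet,\mathrm{d}g\wedge)$ is exact in degrees $<n$.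

Put $\sigma=\mathrm{d}(z^d)/z^d$, so that $\mathrm{d}f=z^d(\mathrm{d}g+g\sigma)$ and $\mathrm{d}(z^e)=(e/d)z^e\sigma$. The forms $z\,\mathrm{d}u_i$ and $z\sigma$ are a basis, in degree $1$, of $\Omega^1[z^{-1}]$ over $S[z^{-1}]=\mathbb{C}[u][z,z^{-1}]$. So a homogeneous $j$-form of degree $e$ is uniquely $z^e(\eta+\sigma\wedge\gamma)$, where $\eta$ is a $j$-form and $\gamma$ a $(j-1)$-form in $u$ alone. For $\eta\in\mathcal{A}^n$, $\gamma,\theta\in\mathcal{A}^{n-1}$ and $a\in\mathcal{A}^{n-2}$ we have, using $\mathrm{d}g\wedge\eta=0$, $\mathrm{d}\eta=0$ and $\mathrm{d}\sigma=0$,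
\begin{align}
\mathrm{d}f\wedge z^e(\eta+\sigma\wedge\gamma)&=z^{e+d}\,\sigma\wedge(g\eta-\mathrm{d}g\wedge\gamma),\label{eq:wedge}\\
\mathrm{d}\bigl(z^e(\eta+\sigma\wedge\gamma)\bigr)&=z^e\,\sigma\wedge\bigl((e/d)\eta-\mathrm{d}\gamma\bigr),\label{eq:ext}\\
\mathrm{d}f\wedge z^e(\theta-\sigma\wedge a)&=z^{e+d}\bigl(\mathrm{d}g\wedge\theta+\sigma\wedge(g\theta+\mathrm{d}g\wedge a)\bigr).\label{eq:bdry}
\end{align}

\begin{lemma}\label{lem:localtrivial}
Let $\eta\in\mathcal{A}^n$ and $\gamma\in\mathcal{A}^{n-1}$ satisfy $g\eta=\mathrm{d}g\wedge\gamma$. The following are equivalent: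
\begin{enumerate}
\item[(i)] $\eta\in\mathrm{d}g\wedge\mathcal{A}^{n-1}$;
\item[(ii)] $\gamma\in g\mathcal{A}^{n-1}+\mathrm{d}g\wedge\mathcal{A}^{n-2}$;
\item[(iii)] $\eta=\mathrm{d}g\wedge\theta$ and $\gamma=g\theta+\mathrm{d}g\wedge a$ for some $\theta\in\mathcal{A}^{n-1}$, $a\in\mathcal{A}^{n-2}$.
\end{enumerate}
If $\omega\in\Omega^n_q$ satisfies $\mathrm{d}f\wedge\omega=0$, and if at every $p\in\Sigma$ its components $(\eta,\gamma)$ satisfy these conditions, then $\omega\in\mathrm{d}f\wedge\Omega^{n-1}$.
\end{lemma}

\begin{proof}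
Condition (iii) implies (i) and (ii). If $\eta=\mathrm{d}g\wedge\theta$, then $\mathrm{d}g\wedge(\gamma-g\theta)=0$, so $\gamma-g\theta\in\mathrm{d}g\wedge\mathcal{A}^{n-2}$ by (K). If $\gamma=g\theta+\mathrm{d}g\wedge a$, then $g\eta=g\,\mathrm{d}g\wedge\theta$, and we may cancel $g$. For the last claim, \eqref{eq:bdry} gives $\omega=\mathrm{d}f\wedge z^{q-d}(\theta-\sigma\wedge a)$ near every nonzero point of the line over $p$, and Lemma~\ref{lem:depth} applies.
\end{proof}

Write $\omega_i=z^{q-id}(\eta_i+\sigma\wedge\gamma_i)$ and $\alpha=q/d$. By \eqref{eq:wedge} and \eqref{eq:ext}, the system \eqref{eq:chain} becomes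
\begin{equation}\label{eq:localchain}
g\eta_0=\mathrm{d}g\wedge\gamma_0,\qquad(\alpha-i)\eta_i-\mathrm{d}\gamma_i=g\eta_{i+1}-\mathrm{d}g\wedge\gamma_{i+1}\quad(0\le i<n).
\end{equation}
The global data have left a single trace, the number $\alpha>n$. By Lemmas~\ref{lem:localtrivial} and~\ref{lem:ss}, Proposition~\ref{prop:global} and Theorem~\ref{thm:C} in dimension $n$ follow from the next statement in dimension $n$.

\begin{proposition}\label{prop:local}
Let $g\in\mathcal{O}$ vanish at $0\in\mathbb{C}^n$ and have an isolated critical point there. Let $\alpha>n$ be real, and let $\eta_i\in\mathcal{A}^n$, $\gamma_i\in\mathcal{A}^{n-1}$ $(0\le i\le n)$ satisfy \eqref{eq:localchain}. Then $(\eta_0,\gamma_0)$ satisfies the equivalent conditions of Lemma~\ref{lem:localtrivial}.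
\end{proposition}

We prove it for $n=2$ in Section~\ref{sec:curves} and, by another method, for all $n$ in Section~\ref{sec:GM}.

\section{Curve singularities: lowering the pole order}\label{sec:curves}

Throughout this section $n=2$, the coordinates are $u,v$, and \eqref{eq:localchain} consists of three equations. The germ $g$ is reduced, and $\mathrm{d}g\ne0$ on $\{g=0\}\setminus0$. We write $\iota_\xi$ and $L_\xi=\mathrm{d}\iota_\xi+\iota_\xi\mathrm{d}$ for contraction with a vector field $\xi$ and for the Lie derivative.

\subsection{The model case}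
\begin{example}\label{ex:model}
Let $g=u^a+v^b$ with $a,b\ge2$, and let $\xi=\frac1au\partial_u+\frac1bv\partial_v$, so that $\xi g=g$. For $\eta\in\mathcal{A}^2$, contracting $\mathrm{d}g\wedge\eta=0$ with $\xi$ gives $g\eta=\mathrm{d}g\wedge\iota_\xi\eta$. The first equation of \eqref{eq:localchain} then says $\mathrm{d}g\wedge(\gamma_0-\iota_\xi\eta_0)=0$, so $\gamma_0=\iota_\xi\eta_0+\psi\,\mathrm{d}g$ with $\psi\in\mathcal{O}$, and $\mathrm{d}\gamma_0=L_\xi\eta_0-\mathrm{d}g\wedge\mathrm{d}\psi$. The right side of the second equation is $\mathrm{d}g\wedge(\iota_\xi\eta_1-\gamma_1)$. Therefore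
\[
(\alpha-L_\xi)\eta_0\in\mathrm{d}g\wedge\mathcal{A}^1 .
\]
Since $L_\xi\mathrm{d}g=\mathrm{d}g$, the operator $L_\xi$ acts on $\mathcal{A}^2/\mathrm{d}g\wedge\mathcal{A}^1$. This space has the basis $u^iv^j\,\mathrm{d}u\wedge\mathrm{d}v$ with $0\le i\le a-2$, $0\le j\le b-2$, made of eigenvectors with eigenvalues $\frac{i+1}a+\frac{j+1}b<2$. So $\alpha-L_\xi$ is invertible for $\alpha>2$, and $\eta_0\in\mathrm{d}g\wedge\mathcal{A}^1$. The third equation was not used.
\end{example}

The mechanism is a homotopy formula: contraction with a field $\xi$ such that $\xi g$ is a constant multiple of $g$, followed by the inversion of nonzero eigenvalues. A field with $\xi g=g$ exists only if $g\in(g_u,g_v)$, which fails in general (Example~\ref{ex:quintic}). But if $g$ is a monomial $w_1^{m_1}w_2^{m_2}$, both fields $w_i\partial_{w_i}$ have the required property, and every $g$ becomes locally a monomial after blowing up points. To move to a resolution we need an object that pulls back well. The system \eqref{eq:localchain} is not convenient for this, so we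 first turn it into a statement about one meromorphic form.

\subsection{One meromorphic form}
Formally, $\omega_i/f^{\alpha-i}=g^{-(\alpha-i)}(\eta_i+\sigma\wedge\gamma_i)$. This suggests looking at the multivalued forms $g^{-(\alpha-i)}\gamma_i$ and their exterior derivatives. To avoid multivalued forms we factor out $g^{-\nu}$ with
\[
\nu=\alpha-2>0
\]
and replace $\mathrm{d}$ by $g^\nu\circ\mathrm{d}\circ g^{-\nu}$, that is, by
\[
\nabla=\mathrm{d}-\nu\,\frac{\mathrm{d}g}g\wedge\qquad\text{on }\mathcal{A}^\bullet[g^{-1}].
\]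
Since $\mathrm{d}g/g$ is closed, $\nabla^2=0$. For a holomorphic form $\gamma$ and $j\in\mathbb{Z}$,
\begin{equation}\label{eq:nabla}
\nabla(g^{-j}\gamma)=g^{-j}\mathrm{d}\gamma-(\nu+j)g^{-j-1}\mathrm{d}g\wedge\gamma .
\end{equation}
We apply this to $g^{-2}\gamma_0$, $g^{-1}\gamma_1$, $\gamma_2$ in turn, choosing coefficients so that the highest pole cancels each time. By the first two equations of \eqref{eq:localchain} and $\nu+2=\alpha$,
\[
\nabla(g^{-2}\gamma_0)=g^{-2}(\mathrm{d}\gamma_0-\alpha\eta_0)=g^{-2}\mathrm{d}g\wedge\gamma_1-g^{-1}\eta_1 .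
\]
Since $\nabla(g^{-1}\gamma_1)=g^{-1}\mathrm{d}\gamma_1-(\nu+1)g^{-2}\mathrm{d}g\wedge\gamma_1$ and $\nu+1=\alpha-1$, the third equation gives
\[
\nabla\bigl((\nu+1)g^{-2}\gamma_0+g^{-1}\gamma_1\bigr)=g^{-1}\bigl(\mathrm{d}\gamma_1-(\alpha-1)\eta_1\bigr)=g^{-1}\mathrm{d}g\wedge\gamma_2-\eta_2 .
\]
Finally $\nabla\gamma_2=\mathrm{d}\gamma_2-\nu g^{-1}\mathrm{d}g\wedge\gamma_2$. So the form
\begin{equation}\label{eq:Theta}
\Theta=\nu(\nu+1)\,g^{-2}\gamma_0+\nu\,g^{-1}\gamma_1+\gamma_2\qquad\text{has}\qquad\nabla\Theta=\mathrm{d}\gamma_2-\nu\eta_2\in\mathcal{A}^2 .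
\end{equation}
The double pole of $\Theta$ is carried by $\gamma_0$, and $\nabla\Theta$ has no pole at all.

\subsection{The key lemma}
\begin{lemma}\label{lem:key}
Let $\nu>0$ be real and let $\Theta\in\mathcal{A}^1[g^{-1}]$ satisfy $\nabla\Theta\in\mathcal{A}^2$. Then there is $\varphi\in\mathcal{O}[g^{-1}]$ with $\Theta-\nabla\varphi\in g^{-1}\mathcal{A}^1$.
\end{lemma}

Let $X$ be a small ball around $0$. Near a smooth point of $\{g=0\}$ the polar part of $\varphi$ can be found term by term, and it is unique, as the proof will show. These polar parts glue on $X\setminus0$, but the obstruction to realizing them by one function lies in $H^1(X\setminus0,\mathcal{O})$, which is not zero: it contains the \v{C}ech class of $1/uv$. A resolution removes this difficulty, because the local computation then extends over the exceptional curves, and the obstruction group vanishes.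

\begin{proof}
Choose $X$ so small that $g$, $\Theta$ and $\nabla\Theta$ are defined on it and $\{g=0\}$ is smooth outside $0$. Let $\pi:Y\to X$ be a composition of point blow-ups over $0$ such that the reduced curve $E=\{g\circ\pi=0\}$ has normal crossings; we write $g$ for $g\circ\pi$. At a point of $E$ there are coordinates with either
\[
\text{(a)}\ \ E=\{w_1=0\},\ g=w_1^{m_1},\qquad\text{or}\qquad\text{(b)}\ \ E=\{w_1w_2=0\},\ g=w_1^{m_1}w_2^{m_2},
\]
where $m_i\ge1$; a unit factor has been absorbed into $w_1$ by taking its $m_1$-th root. Put $\epsilon_1=\mathrm{d}w_1/w_1$, and $\epsilon_2=\mathrm{d}w_2$ in case (a), $\epsilon_2=\mathrm{d}w_2/w_2$ in case (b). Let $\Omega_Y^\bullet(*E)$ be the sheaf of meromorphic forms with poles along $E$, and $\Omega_Y^\bullet(\log E)$ the subsheaf of logarithmic forms, which is locally the exterior algebra on $\epsilon_1,\epsilon_2$ over $\mathcal{O}_Y$. As $\mathrm{d}g/g$ is logarithmic, $\nabla$ acts on both sheaves and on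
\[
\mathcal{B}^\bullet=\Omega_Y^\bullet(*E)/\Omega_Y^\bullet(\log E).
\]

\emph{Step 1: $(\mathcal{B}^\bullet,\nabla)$ is an exact complex of sheaves.} We work with stalks at a point of $E$. Let $\mathcal{L}^\bullet$ be the stalk of $\Omega^\bullet_Y(\log E)$, and put $\mathcal{L}_2^\bullet=\mathcal{L}^\bullet$ in case (a) and $\mathcal{L}_2^\bullet=\mathcal{L}^\bullet[w_2^{-1}]$ in case (b). The stalk of $\Omega_Y^\bullet(*E)$ is $\mathcal{L}_2^\bullet[w_1^{-1}]$. Expanding in powers of $w_1$ and discarding the nonnegative powers gives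
\[
\mathcal{L}_2^\bullet[w_1^{-1}]/\mathcal{L}_2^\bullet=\bigoplus_{j<0}w_1^j\Lambda^\bullet,
\]
where $\Lambda^\bullet$ is the exterior algebra on $\epsilon_1,\epsilon_2$ over $\mathbb{C}\{w_2\}$ in case (a) and over $\mathbb{C}\{w_2\}[w_2^{-1}]$ in case (b). Let $\xi=w_1\partial_{w_1}$. Both $\nabla$ and $\iota_\xi$ preserve each summand, $L_\xi$ acts on $w_1^j\Lambda^\bullet$ as $j$, and $\iota_\xi(\mathrm{d}g/g)=m_1$. Hence on $w_1^j\Lambda^\bullet$
\begin{equation}\label{eq:homotopy}
\nabla\iota_\xi+\iota_\xi\nabla=L_\xi-\nu m_1=j-\nu m_1<0 .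
\end{equation}
A $\nabla$-closed element $\beta\in w_1^j\Lambda^\bullet$ is therefore equal to $\nabla\bigl((j-\nu m_1)^{-1}\iota_\xi\beta\bigr)$, and the quotient is exact. This settles case (a). In case (b), expanding in $w_2$ gives $\mathcal{L}_2^\bullet/\mathcal{L}^\bullet=\bigoplus_{j<0}w_2^j\Lambda'^\bullet$, with $\Lambda'^\bullet$ the exterior algebra on $\epsilon_1,\epsilon_2$ over $\mathbb{C}\{w_1\}$; the field $w_2\partial_{w_2}$ gives the constant $j-\nu m_2<0$, so this quotient is exact too. The stalk of $\mathcal{B}^\bullet$ is an extension of the first exact complex by the second, so it is exact.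

\emph{Step 2: gluing and lifting.} We have $\nabla\pi^*\Theta=\pi^*\nabla\Theta\in\Omega_Y^2\subset\Omega_Y^2(\log E)$, so $\pi^*\Theta$ defines a $\nabla$-closed section of $\mathcal{B}^1$. By exactness at $\mathcal{B}^1$ it is locally $\nabla\bar\varphi$ with $\bar\varphi$ a section of $\mathcal{B}^0$, and by exactness at $\mathcal{B}^0$ the local solutions are unique. They glue to a global section $\bar\varphi$ of $\mathcal{B}^0=\mathcal{O}_Y(*E)/\mathcal{O}_Y$. For point blow-ups of a smooth surface, $\pi_*\mathcal{O}_Y=\mathcal{O}_X$ and $R^1\pi_*\mathcal{O}_Y=0$, so $H^1(Y,\mathcal{O}_Y)=H^1(X,\mathcal{O}_X)$ by the Leray spectral sequence, and this is zero because the ball $X$ is Stein. Hence $\bar\varphi$ lifts to $\varphi\in\Gamma(Y,\mathcal{O}_Y(*E))$, and $\pi^*\Theta-\nabla\varphi\in\Gamma(Y,\Omega_Y^1(\log E))$.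

\emph{Step 3: descent.} Let $X'\subset X$ be a smaller ball. Since $\pi$ is proper, $\pi^{-1}(\overline{X'})$ is compact, so $g^m\varphi$ is holomorphic on $\pi^{-1}(X')$ for some $m$. As $\pi$ is an isomorphism over $X\setminus0$, the function $g^m\varphi$ is holomorphic on $X'\setminus0$, hence on $X'$ by Hartogs' theorem; thus $\varphi\in\mathcal{O}[g^{-1}]$. Since $m_i\ge1$, we have $g\,\Omega_Y^1(\log E)\subset\Omega_Y^1$. So $g(\Theta-\nabla\varphi)$ is holomorphic on $X'\setminus0$, hence on $X'$.
\end{proof}

\subsection{End of the proof for curves}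
\begin{proof}[Proof of Proposition~\ref{prop:local} for $n=2$]
Apply Lemma~\ref{lem:key} to the form $\Theta$ of \eqref{eq:Theta}. It gives $\Theta=g^{-1}\theta+\nabla\varphi$ with $\theta\in\mathcal{A}^1$. Let $m\ge1$ be minimal with $\psi=g^m\varphi\in\mathcal{O}$. By \eqref{eq:nabla},
\[
g^{m+1}\Theta=g^m\theta+g\,\mathrm{d}\psi-(\nu+m)\psi\,\mathrm{d}g .
\]
Suppose $m\ge2$. Then $g^{m+1}\Theta\in g\mathcal{A}^1$, because $\Theta$ has at most a double pole, and so $\psi\,\mathrm{d}g\in g\mathcal{A}^1$. Since $\mathrm{d}g\ne0$ on $\{g=0\}\setminus0$, the function $\psi$ vanishes on $\{g=0\}$, and since $g$ is reduced, $g$ divides $\psi$. This contradicts the minimality of $m$. Hence $m=1$, and the displayed equation gives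
\[
\nu(\nu+1)\gamma_0\equiv-(\nu+1)\psi\,\mathrm{d}g\pmod{g\mathcal{A}^1}.
\]
As $\nu>0$, we get $\gamma_0\in g\mathcal{A}^1+\mathcal{O}\,\mathrm{d}g$, which is condition (ii) of Lemma~\ref{lem:localtrivial}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} and Corollary~\ref{cor:P}]
By Section~\ref{sec:reduction}, the case $n=2$ of Proposition~\ref{prop:local} gives the case $n=2$ of Theorem~\ref{thm:C}, which is Theorem~\ref{thm:A}. For the corollary, $\mathrm{Gr}_P^s\tilde H^1(M,\mathbb{C})_\lambda=E_3^{s,\ell}(f)_k$ with $\ell=1-s$. This is zero for $\ell\ge2$ by the theorem, and for $\ell\le-1$ because $\Omega^2$ vanishes in degree $\ell d+k\le0$.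
\end{proof}

\begin{remark}[why three equations]
With the first two equations of \eqref{eq:localchain} only, the same construction, with $\nu'=\alpha-1$ in place of $\nu$, produces the form $\nu'g^{-1}\gamma_0+\gamma_1$, whose twisted differential is the holomorphic form $\mathrm{d}\gamma_1-\nu'\eta_1$. This form already lies in $g^{-1}\mathcal{A}^1$, and Lemma~\ref{lem:key} says nothing about it. The lemma cannot see simple poles, because Step~3 retains from a logarithmic form on $Y$ only that it has a simple pole on $X$. The third equation moves $\gamma_0$ to pole order two, where the lemma sees it.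
\end{remark}

\begin{remark}[why $\alpha>2$]
Positivity of $\nu$ is used in \eqref{eq:homotopy} and in the final division by $\nu(\nu+1)$. In Example~\ref{ex:lines}, the chain $\omega_0=x^{d-2}y^{d-2}\,\mathrm{d}x\wedge\mathrm{d}y$, $\omega_1=\omega_2=0$ satisfies \eqref{eq:chain} with $\omega_0\notin\mathrm{d}f\wedge\Omega^1$. Here $q=2d-2$ and $\nu=-2/d$. One blow-up resolves $g=u^d+v^d$, with $m_1=d$ along the exceptional curve, and the constant $j-\nu m_1=j+2$ in \eqref{eq:homotopy} vanishes for $j=-2$.
\end{remark}

\section{The Brieskorn lattice and hypersurfaces}\label{sec:GM}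

In higher dimension, and for the exact count in Theorem~\ref{thm:B}, we need a substitute for the operator $L_\xi$ of Example~\ref{ex:model} that exists for every isolated singularity. It is the operator $\partial_tt$ on the Gauss--Manin system. Let $g$ be as in Proposition~\ref{prop:local}, with $n\ge2$.

\subsection{Definitions}
Put
\[
H''=\mathcal{A}^n/\mathrm{d}g\wedge\mathrm{d}\mathcal{A}^{n-2},\qquad Q=\mathcal{A}^n/\mathrm{d}g\wedge\mathcal{A}^{n-1}.
\]
The space $H''$ is the Brieskorn lattice. The space $Q$ is isomorphic to the quotient of $\mathcal{O}$ by the partial derivatives of $g$, so $\dim Q=\mu$ and $\dim Q/gQ=\tau$ are the Milnor and Tjurina numbers. Two operators act on $H''$: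
\[
t[\eta]=[g\eta],\qquad\partial_t^{-1}[\mathrm{d}\gamma]=[\mathrm{d}g\wedge\gamma].
\]
The first is well defined because $g\,\mathrm{d}g\wedge\mathrm{d}a=\mathrm{d}g\wedge\mathrm{d}(ga)$. For the second, every $n$-form is $\mathrm{d}\gamma$ by the Poincar\'e lemma, and for $\gamma\in\mathcal{A}^{n-1}$ the following are equivalent: $[\mathrm{d}\gamma]=0$; $\gamma\in\mathrm{d}\mathcal{A}^{n-2}+\mathrm{d}g\wedge\mathcal{A}^{n-2}$; $[\mathrm{d}g\wedge\gamma]=0$. The first equivalence follows from $\mathrm{d}(\mathrm{d}g\wedge a)=-\mathrm{d}g\wedge\mathrm{d}a$ and the Poincar\'e lemma, the second from (K). So $\partial_t^{-1}$ is well defined and injective, and $H''/\partial_t^{-1}H''=Q$. From $g\,\mathrm{d}\gamma=\mathrm{d}(g\gamma)-\mathrm{d}g\wedge\gamma$ we get $\partial_t^{-1}t=t\partial_t^{-1}-\partial_t^{-2}$. The Gauss--Manin system $G=H''[\partial_t]=\bigcup_{j\ge0}\partial_t^jH''$ is obtained by inverting $\partial_t^{-1}$; the operator $t$ extends to it by $t\,\partial_t^j\phi=\partial_t^jt\phi-j\partial_t^{j-1}\phi$. On $G$ we have $\partial_tt\,\partial_t^{-1}=t+\partial_t^{-1}=\partial_t^{-1}(\partial_tt+1)$,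 and by induction
\begin{equation}\label{eq:comm}
\partial_tt\,\partial_t^{-i}=\partial_t^{-i}(\partial_tt+i).
\end{equation}
In Example~\ref{ex:model}, $t[\eta]=[\mathrm{d}g\wedge\iota_\xi\eta]=\partial_t^{-1}[L_\xi\eta]$, so $\partial_tt$ is induced by $L_\xi$. In general $\partial_tt$ preserves $H''$ if and only if $tH''\subset\partial_t^{-1}H''$, that is, $gQ=0$, that is, $\mu=\tau$. When it does not, we compare $H''$ with subspaces that $\partial_tt$ does preserve.

We use the following facts; see \cite{Br,Se,Ma,MS} for (V1) and (V2), and \cite{Va,SS} for (V3). There is a decreasing exhaustive filtration $V^\beta$ of $G$, discretely indexed in the sense that for some integer $N\ge1$ one has $V^\beta=V^{j/N}$ whenever $(j-1)/N<\beta\le j/N$. Put $V^{>\beta}=\bigcup_{\beta'>\beta}V^{\beta'}$ and $\mathrm{Gr}_V^\beta=V^\beta/V^{>\beta}$.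
\begin{enumerate}
\item[(V1)] $\partial_t^{-1}V^\beta=V^{\beta+1}$ and $tV^\beta\subset V^{\beta+1}$; each $\mathrm{Gr}_V^\beta G$ is finite dimensional, and $\partial_tt-\beta$ is nilpotent on it.
\item[(V2)] $V^\beta\subset H''\subset V^{-\beta}$ for $\beta\gg0$.
\item[(V3)] Let $V^\beta Q$ be the image of $H''\cap V^\beta$ in $Q$. The spectral numbers, that is, the $\beta$ with $\mathrm{Gr}_V^\beta Q\ne0$, lie in the open interval $(0,n)$.
\end{enumerate}
By (V1), $\partial_tt$ preserves every $V^\beta$ and $V^{>\beta}$, and for $\beta<\beta'$ its eigenvalues on the finite-dimensional spaces $V^{>\beta}/V^{>\beta'}$ and $V^{>\beta}/V^{\beta'}$ lie in $(\beta,\beta']$ and $(\beta,\beta')$ respectively.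

\begin{lemma}\label{lem:sandwich}
$V^{>n-1}\subset H''\subset V^{>0}$.
\end{lemma}

\begin{proof}
By (V2) and (V1), $V^\beta Q=Q$ for $\beta\ll0$ and $V^\beta Q=0$ for $\beta\gg0$. So (V3) gives $V^{>0}Q=Q$ and $V^nQ=0$. The first equality says $H''\subset V^{>0}+\partial_t^{-1}H''$. Iterating, $H''\subset V^{>0}+\partial_t^{-j}H''$ for all $j$, and $\partial_t^{-j}H''\subset V^{>0}$ for $j$ large by (V2) and (V1). For the other inclusion, let $\phi\in V^{>n-1}$ and let $j\ge0$ be minimal with $\phi\in\partial_t^jH''$. If $j\ge1$, then $\partial_t^{-j}\phi\in H''\cap V^n$ has zero image in $Q$, so $\partial_t^{-j}\phi\in\partial_t^{-1}H''$ and $\phi\in\partial_t^{j-1}H''$, against minimality.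
\end{proof}

\subsection{Proof of Theorem~\ref{thm:C}}
As in \eqref{eq:Theta}, we pack the chain into one object on which the equations telescope. Each equation gains one power of $\partial_t^{-1}$, and $n$ powers carry $V^{>0}$ into $V^{>n}$, which lies in $\partial_t^{-1}H''$.

\begin{proof}[Proof of Proposition~\ref{prop:local}]
Let $T=\partial_tt-\alpha$. Put $\rho_i=[(\alpha-i+1)\eta_{i-1}-\mathrm{d}\gamma_{i-1}]\in H''$ for $1\le i\le n+1$, and $\rho_0=0$. The system \eqref{eq:localchain} gives $t[\eta_i]-\partial_t^{-1}[\mathrm{d}\gamma_i]=\rho_i$ for $0\le i\le n$. Applying $\partial_t$ and subtracting $(\alpha-i)[\eta_i]=\rho_{i+1}+[\mathrm{d}\gamma_i]$, we find $(\partial_tt-\alpha+i)[\eta_i]=\partial_t\rho_i-\rho_{i+1}$. By \eqref{eq:comm},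
\[
T\,\partial_t^{-i}[\eta_i]=\partial_t^{-(i-1)}\rho_i-\partial_t^{-i}\rho_{i+1}\qquad(0\le i\le n).
\]
So $\phi=\sum_{i=0}^n\partial_t^{-i}[\eta_i]\in H''$ satisfies $T\phi=-\partial_t^{-n}\rho_{n+1}$. By Lemma~\ref{lem:sandwich}, $\phi\in V^{>0}$ and $T\phi\in\partial_t^{-n}V^{>0}=V^{>n}$. The eigenvalues of $\partial_tt$ on $V^{>0}/V^{>n}$ are at most $n<\alpha$, so $T$ is injective on this quotient and $\phi\in V^{>n}$. By Lemma~\ref{lem:sandwich} again, $V^{>n}=\partial_t^{-1}V^{>n-1}\subset\partial_t^{-1}H''$. Hence $[\eta_0]=\phi-\sum_{i\ge1}\partial_t^{-i}[\eta_i]\in\partial_t^{-1}H''$, which means $\eta_0\in\mathrm{d}g\wedge\mathcal{A}^{n-1}$.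
\end{proof}

By Section~\ref{sec:reduction} this proves Theorem~\ref{thm:C}, and for $n=2$ it is a second proof of Theorem~\ref{thm:A}.

\section{The second page for plane curves}\label{sec:second}

Let $n=2$. We describe $d_1$ near a singular point, compute its kernel, and compare with the global $d_1$.

\subsection{The local differential}
Fix $p\in\Sigma$ with local equation $g$ as in Section~\ref{sub:local}, and let $K=\ker(g:Q\to Q)$. Since $Q$ is finite dimensional, $\dim K=\dim Q/gQ=\tau_p$. For real $\alpha$ define
\[
\delta_\alpha:K\to Q/gQ,\qquad\delta_\alpha[\eta]=[\alpha\eta-\mathrm{d}\gamma],\quad\text{where }g\eta=\mathrm{d}g\wedge\gamma .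
\]
This is well defined: if $[\eta]=0$ in $Q$, then $\eta=\mathrm{d}g\wedge\theta$ and $\gamma=g\theta+a\,\mathrm{d}g$ by Lemma~\ref{lem:localtrivial}, and $\mathrm{d}\gamma=g\,\mathrm{d}\theta+\mathrm{d}g\wedge(\theta-\mathrm{d}a)$. In terms of the Brieskorn lattice, $Q/gQ=H''/(tH''+\partial_t^{-1}H'')$; an element $\phi\in H''$ has its class in $K$ if and only if $\partial_tt\phi\in H''$; and then $\delta_\alpha$ sends this class to that of $-T\phi$, where $T=\partial_tt-\alpha$, because $g\eta=\mathrm{d}g\wedge\gamma$ gives $\partial_tt[\eta]=[\mathrm{d}\gamma]$ in $H''$.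

\begin{lemma}\label{lem:kernel}
If $\alpha>2$, then $\dim\ker\delta_\alpha=\dim\operatorname{coker}\delta_\alpha=\mu_p-\tau_p$.
\end{lemma}

\begin{proof}
Source and target have the same dimension, so it suffices to compute the kernel. Put $H'=\partial_t^{-1}H''$. Lemma~\ref{lem:sandwich} with $n=2$ gives
\[
V^\alpha\subset V^{>2}=\partial_t^{-1}V^{>1}\subset H'\subset V^{>1}\subset H''\subset V^{>0}.
\]
Let $W=\{\phi\in H'':T\phi\in H'\}$. We claim that $\ker\delta_\alpha$ is the image of $W$ in $Q=H''/H'$. If $\phi\in W$, then $\partial_tt\phi=T\phi+\alpha\phi\in H''$, so the class of $\phi$ lies in $K$, and $\delta_\alpha$ kills it. Conversely, let $\phi\in H''$ represent an element of $\ker\delta_\alpha$, so that $T\phi=t\chi+\partial_t^{-1}\chi'$ with $\chi,\chi'\in H''$. Since $T\partial_t^{-1}\chi=t\chi+(1-\alpha)\partial_t^{-1}\chi$, the element $\phi-\partial_t^{-1}\chi$, which has the same class in $Q$, lies in $W$.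

Denote images in the finite-dimensional space $V^{>0}/V^\alpha$ by bars. The eigenvalues of $\partial_tt$ on this space are less than $\alpha$, so $T$ is bijective on it and on the stable subspace $\overline{V^{>1}}$. Therefore $T^{-1}\overline{H'}\subset\overline{V^{>1}}\subset\overline{H''}$; since $V^\alpha\subset H'$, this gives $\overline W=T^{-1}\overline{H'}$ and
\[
\ker\delta_\alpha=(\overline{H'}+T^{-1}\overline{H'})/\overline{H'} .
\]
Applying the bijection $T$, we get $\dim(\overline{H'}+T^{-1}\overline{H'})=\dim(T\overline{H'}+\overline{H'})$. Now $TH'+H'=\partial_ttH'+H'=tH''+H'$, because $\partial_tt\,\partial_t^{-1}=t+\partial_t^{-1}$. So $\dim\ker\delta_\alpha=\dim(tH''+H')/H'=\dim gQ=\mu_p-\tau_p$.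
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}
Let $q=\ell d+k$ and $\alpha=q/d$, and add an index $p$ to the local objects. Sending $z^q(\eta+\sigma\wedge\gamma)$ to $[\eta]$ and a $3$-form $z^q\sigma\wedge\zeta$ to $[\zeta]$ defines the vertical maps in
\begin{equation}\label{eq:square}
\begin{array}{ccc}
H^2(K_f^\bullet)_q&\stackrel{d_1}{\longrightarrow}&H^3(K_f^\bullet)_q\\[2pt]
\downarrow&&\downarrow\\[2pt]
\bigoplus_pK_p&\stackrel{\oplus\delta_{\alpha,p}}{\longrightarrow}&\bigoplus_pQ_p/gQ_p
\end{array}
\end{equation}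
They are well defined by \eqref{eq:wedge} and \eqref{eq:bdry}, the square commutes by \eqref{eq:ext}, and the left map is injective by Lemma~\ref{lem:localtrivial}. Since the pages live on two lines, $E_2^{1-\ell,\ell}$ and $E_2^{2-\ell,\ell}$ are the kernel and the cokernel of the top row, and $E_3^{1-\ell,\ell}=\ker d_2$.

(1) For $\ell\ge2$ we have $\alpha>2$, and $E_2^{1-\ell,\ell}$ embeds in $\bigoplus_p\ker\delta_{\alpha,p}$, which has dimension $\sum_p(\mu_p-\tau_p)$ by Lemma~\ref{lem:kernel}. Theorem~\ref{thm:A} gives $\ker d_2=0$.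

(2) We show that the vertical maps in \eqref{eq:square} are isomorphisms for $q\gg0$. Let $N=H^j(K_f^\bullet)$ with $j=2$ or $3$, a finitely generated graded $S$-module, and let $\tilde N$ be the associated coherent sheaf on $\mathbb{P}^2$. By Serre's theorem, $N_q\to\Gamma(\mathbb{P}^2,\tilde N(q))$ is an isomorphism for $q\gg0$. By (K) the sheaf $\tilde N(q)$ is supported on the finite set $\Sigma$, so its global sections are the sum of its stalks. On the chart $z\ne0$ around $p$ its sections are $(N[z^{-1}])_q$, which by \eqref{eq:wedge} and \eqref{eq:bdry} is the cohomology in the middle ($j=2$) or on the right ($j=3$) of the complex of free $\mathbb{C}[u,v]$-modules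
\[
(\theta,a)\longmapsto(\mathrm{d}g\wedge\theta,\ g\theta+a\,\mathrm{d}g),\qquad(\eta,\gamma)\longmapsto g\eta-\mathrm{d}g\wedge\gamma .
\]
The stalk at $p$ has finite length, so it does not change when tensored with the flat extension $\mathcal{O}$, and we may compute it with holomorphic germs. On the right we get $Q_p/gQ_p$. In the middle, $(\eta,\gamma)\mapsto[\eta]$ is onto $K_p$ by the definition of $K_p$, and injective on cohomology by Lemma~\ref{lem:localtrivial}. This proves the claim. By Lemma~\ref{lem:kernel}, the kernel and the cokernel of $d_1$ have dimension $\sum_p(\mu_p-\tau_p)$ at all large levels. The target $E_2^{3-\ell,\ell-1}$ of $d_2$ is the cokernel at level $\ell-1$, so the injective map $d_2$ is an isomorphism for $\ell\gg0$.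

(3) One always has $\mu_p\ge\tau_p$, and by K.~Saito \cite{KS} equality holds if and only if the singularity at $p$ is weighted homogeneous. If some singularity is not, then $\sum_p(\mu_p-\tau_p)>0$, and $d_2\ne0$ for $\ell\gg0$ by (2). The converse is the theorem of M.~Saito quoted in the introduction. \qed

\begin{remark}
When all $\mu_p=\tau_p$, part (1) gives $E_2^{1-\ell,\ell}=0$ for $\ell\ge2$, and for $\ell\le0$ the target of $d_2$ has degree $(\ell-1)d+k\le0$. So the theorem of M.~Saito is needed only for $d_2:E_2^{0,1}\to E_2^{2,0}$.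
\end{remark}

\begin{example}\label{ex:quintic}
Let $f=x^2y^2z+x^5+y^5$. It is irreducible, being of degree one in $z$ with coprime coefficients. At $p=(0:0:1)$ we have $g=u^2v^2+u^5+v^5$, $g_u=2uv^2+5u^4$, $g_v=2u^2v+5v^4$, and $g-\frac15(ug_u+vg_v)=\frac15u^2v^2$. Suppose that $u^2v^2=ag_u+bg_v$, and let $a_i,b_i$ be the homogeneous parts of degree $i$ of $a,b\in\mathcal{O}$. Degree $3$ gives $a_0uv^2+b_0u^2v=0$, so $a_0=b_0=0$. Degree $4$ gives $a_1v+b_1u=\frac12uv$, so $a_1=cu$ and $b_1=c'v$ with $c+c'=\frac12$. Degree $5$ gives $5cu^5+5c'v^5=-2uv(a_2v+b_2u)$, so $c=c'=0$, a contradiction. Hence $g\notin(g_u,g_v)$ and $\mu_p>\tau_p$. For this quintic $d_2\ne0$ for every $k$ and all $\ell\gg0$, and the spectral sequences degenerate at $E_3$ but not at $E_2$.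
\end{example}

\begin{thebibliography}{9}

\bibitem{Br} Brieskorn, 1970.

\bibitem{DS} Alexandru Dimca and Gabriel Sticlaru, \emph{Computing the monodromy and pole order filtration on Milnor fiber cohomology of plane curves}, arXiv:1609.06818 (2016).

\bibitem{Ma} Malgrange, 1974.

\bibitem{KS} K.~Saito, 1971.

\bibitem{MS} M.~Saito, \emph{On the structure of Brieskorn lattice}, Ann. Inst. Fourier, 1989.

\bibitem{SS} Scherk and Steenbrink, 1985.

\bibitem{Se} Sebastiani, 1970.

\bibitem{Va} Varchenko, 1981.

\end{thebibliography}
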